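\title{Shrinking targets with arbitrary radii for almost every interval exchange transformation}

\begin{abstract}
Fix an irreducible permutation and a sequence of positive radii $a_i$ with divergent sum, not assumed to be monotone. We prove that for almost every interval exchange transformation $T$ with this permutation and almost every $x$, almost every point of $[0,1)$ lies in infinitely many of the balls $B(T^ix,a_i)$. In particular, no such sequence makes this set null for a positive measure set of maps $T$, which answers a question of Chaika in the negative. The proof bounds the average over $T$ of the measure of $\{x:|T^nx-x|<\varepsilon\}$ by counting combinatorial types of orbit segments. The bound is linear in $\varepsilon$ for maps whose Rauzy induction is balanced at scale $n$. For each $T$ we delete the indices that produce pairs at unbalanced scales and apply a second moment argument to the rest.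
\end{abstract}

\section{Introduction}\label{sec:intro}

An interval exchange transformation cuts an interval into finitely many pieces and reassembles them in another order by translations. Fix $d\ge2$ and a permutation $\pi$ of $\{1,\dots,d\}$. For $L=(L_1,\dots,L_d)\in\mathbb R^d_{>0}$ put $|L|=\sum_jL_j$, $u_j=L_1+\dots+L_j$ for $0\le j\le d$, and $I_j=[u_{j-1},u_j)$. The map $T_L$ moves $I_j$ to position $\pi(j)$:
\begin{equation}\label{eq:def}
T_Lx=x+\delta_j(L)\quad\text{for }x\in I_j,\qquad \delta_j(L)=\sum_{\pi(k)<\pi(j)}L_k-\sum_{k<j}L_k .
\end{equation}
It is a bijection of $[0,|L|)$ that preserves Lebesgue measure, and $T_{sL}(sx)=sT_L(x)$ for $s>0$. The permutation $\pi$ is \emph{irreducible} if $\pi\{1,\dots,k\}\ne\{1,\dots,k\}$ for every $k<d$; otherwise some $[0,u_k)$ is invariant and the map splits into two smaller ones. The exchanges of $[0,1)$ with permutation $\pi$ are parametrized by the simplex $\Delta=\{L\in\mathbb R^d_{>0}:|L|=1\}$, on which $m$ denotes normalized Lebesgue measure. We write $\lambda$ for Lebesgue measure on $[0,1)$ and $B(x,r)$ for the set of $y\in[0,1)$ with $|x-y|<r$.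

Given radii $a_i>0$, place a ball of radius $a_i$ at the $i$-th point of the orbit of $x$ and ask which points are covered infinitely often. They form the set $\bigcap_{n\ge1}\bigcup_{i\ge n}B(T^ix,a_i)$, and $y$ belongs to it exactly when the orbit of $x$ hits the target $B(y,a_i)$ at time $i$ for infinitely many $i$. If $\sum a_i<\infty$ the set is null by the Borel--Cantelli lemma. If $\sum a_i=\infty$ and the points $T^ix$ were independent and uniformly distributed, the set would have full measure.

For one fixed map this last prediction can fail completely. Let $Tx=x+\omega \pmod 1$ with $\omega$ irrational, and let $\|\cdot\|$ be the distance to the nearest integer. Choose $i_1<i_2<\cdots$ with $\|i_j\omega\|\to0$, and put $a_{i_j}=1/j$ and $a_i=2^{-i}$ for all other $i$. The sum diverges. For $x\in(0,1)$ we have $T^{i_j}x\to x$, so no point other than $x$ lies in infinitely many of the balls $B(T^{i_j}x,1/j)$, and the remaining radii are summable. The set of points covered infinitely often is null. This sequence is not monotone, and it is built from the near-return times of one map. One is led to ask whether a single sequence can exploit the near-returns of many maps at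 once. The following question is posed in \cite{Chaika}.

\medskip
\noindent\textbf{Question.} \emph{Are there $d\ge2$, an irreducible permutation $\pi$ on $d$ letters, a sequence of positive numbers $a_i$ with $\sum a_i=\infty$, not necessarily decreasing, and a set $M\subset\Delta$ of positive measure such that for every $L\in M$,}
\[
\lambda\Big(\bigcap_{n=1}^\infty\bigcup_{i=n}^\infty B(T_L^ix,a_i)\Big)=0\quad\text{\emph{for almost every} }x\,?
\]

For rotations it is known that no such sequence and set exist. We show that the same holds for every irreducible permutation. Put
\[
Z_L=\{(x,y)\in[0,1)^2:\ |T_L^ix-y|<a_i\ \text{for infinitely many }i\ge1\}.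
\]
The maps $(L,x)\mapsto T_L^ix$ are Borel, so $\{(L,x,y):(x,y)\in Z_L\}$ is a Borel set and $L\mapsto\lambda^2(Z_L)$ is measurable, where $\lambda^2=\lambda\times\lambda$.

\begin{theorem}\label{thm:A}
Let $\pi$ be irreducible, $a_i>0$ and $\sum a_i=\infty$. Then $m\{L\in\Delta:\lambda^2(Z_L)=0\}=0$.
\end{theorem}

The fiber of $Z_L$ over $x$ is $\bigcap_n\bigcup_{i\ge n}B(T_L^ix,a_i)$, so by Fubini's theorem this set is null for almost every $x$ if and only if $\lambda^2(Z_L)=0$. Thus every set $M$ with the property in the Question is $m$-null, and the answer is \emph{no} for every $d\ge2$ and every irreducible $\pi$. Closed balls, or balls of the circle $\mathbb R/\mathbb Z$, contain our balls, so the answer is the same with those conventions. A zero--one law upgrades Theorem~\ref{thm:A} to a dichotomy.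

\begin{theorem}\label{thm:B}
Let $\pi$ be irreducible and $a_i>0$. If $\sum a_i=\infty$, then for $m$-almost every $L$ and almost every $x$,
\[
\lambda\Big(\bigcap_{n=1}^\infty\bigcup_{i=n}^\infty B(T_L^ix,a_i)\Big)=1 .
\]
If $\sum a_i<\infty$, this measure is $0$ for every $L$ and every $x$.
\end{theorem}

The example above shows that ``almost every $L$'' cannot be replaced by ``every $L$''. Irreducibility cannot be dropped either: for the identity permutation and $a_i=1/i$, only $x$ itself is covered infinitely often.

Section~\ref{sec:rot} treats rotations, where averaging over the parameter makes the events $|T^ix-y|<a_i$ pairwise independent, and reduces the general case to an estimate for near-returns $|T^nx-x|<\varepsilon$. Sections~\ref{sec:rauzy} and~\ref{sec:balanced} use Rauzy induction to measure how evenly orbit segments of a given length are spread. Section~\ref{sec:types} proves the return estimate for evenly spread segments, Section~\ref{sec:thin} deals with the remaining scales by deleting indices, and Section~\ref{sec:final} completes the proofs.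

\section{Rotations and the reduction to near-returns}\label{sec:rot}

\subsection*{Normalizing the radii}
The set $Z_L$ is defined for any sequence $a_i\ge0$, and decreasing the radii shrinks it. Call a sequence \emph{normalized} if $0\le a_i\le\frac14$, $a_i\to0$ and $\sum a_i=\infty$.

\begin{lemma}\label{lem:norm}
If $a_i>0$ and $\sum a_i=\infty$, there is a normalized sequence $(a_i')$ with $a_i'\le a_i$ for all $i$. Hence it suffices to prove Theorem~\ref{thm:A} and the divergence part of Theorem~\ref{thm:B} for normalized sequences.
\end{lemma}

\begin{proof}
If $a_i\to0$, replace the finitely many terms exceeding $\frac14$ by $0$. Otherwise choose $c\in(0,\frac14]$ and $i_1<i_2<\cdots$ with $a_{i_j}\ge c$, and put $a'_{i_j}=\min(c,1/j)$ and $a'_i=0$ for all other $i$.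
\end{proof}

From now on $(a_i)$ is normalized.

\subsection*{Rotations}
Call $\pi$ a \emph{rotation} if $\pi(j+1)\equiv\pi(j)+1\pmod d$ for all $1\le j<d$. The only irreducible permutation on two letters is of this kind.

\begin{proposition}\label{prop:rot}
If $\pi$ is an irreducible rotation, then $\lambda^2(Z_L)=1$ for $m$-almost every $L$.
\end{proposition}

\begin{proof}
We have $\pi(j)\equiv j+k\pmod d$ with $1\le k<d$, since $k=0$ is the identity. Put $\omega=\sum_{j>d-k}L_j$. Formula \eqref{eq:def} gives $\delta_j=\omega$ for $j\le d-k$ and $\delta_j=-\sum_{i\le d-k}L_i=\omega-1$ for $j>d-k$, so $T_Lx=x+\omega\pmod1$. As $\omega$ is a nonconstant affine function on $\Delta$, the preimage of a null set of values of $\omega$ is $m$-null.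

On $\mathbb T^2=\mathbb R^2/\mathbb Z^2$ with Haar measure let $F_i=\{(\omega,z):\|i\omega-z\|<a_i\}$, a set of measure $2a_i$. For $i\ne i'$ the map $(\omega,z)\mapsto(i\omega-z,i'\omega-z)$ is given by an integer matrix of determinant $i'-i\ne0$. It is therefore a surjective endomorphism of $\mathbb T^2$, and the image of Haar measure under it is a translation invariant probability measure, that is, Haar measure. The set $F_i\cap F_{i'}$ is the preimage of a product of two arcs, so it has measure $2a_i\cdot2a_{i'}$: the $F_i$ are pairwise independent. Then $S_n=\sum_{i\le n}1_{F_i}$ has mean $e_n=2\sum_{i\le n}a_i\to\infty$ and variance at most $e_n$, so by Chebyshev's inequality $S_n\le e_n/2$ has probability at most $4/e_n\to0$. Hence almost every $(\omega,z)$ lies in infinitely many $F_i$.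

Since $T_L^ix-y\equiv i\omega-(y-x)$, it follows that for almost every $\omega$, every $x$ and almost every $y\in(0,1)$ we have $\|T_L^ix-y\|<a_i$ infinitely often. For large $i$, $a_i<\min(y,1-y)$. If then $|T_L^ix-q-y|<a_i$ with $q\in\mathbb Z$, both $T_L^ix\in[0,1)$ and $T_L^ix-q\in(0,1)$ hold, so $q=0$. Thus $(x,y)\in Z_L$.
\end{proof}

\subsection*{Pairs of indices and near-returns}
For a general exchange there is no group structure and no exact independence. A second moment argument needs less: if $\mathcal N\ge0$ counts hits, the Cauchy--Schwarz inequality bounds the measure of $\{\mathcal N>0\}$ from below by $(\int\mathcal N)^2/\int\mathcal N^2$, so an upper bound $Ca_ia_{i'}$ for the probability of a double hit is enough. A double hit forces a near-return.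

\begin{lemma}\label{lem:pairs}
Let $L\in\Delta$, $T=T_L$, $i<i'$ and $n=i'-i$. Then $a_i\le\lambda^2\{|T^ix-y|<a_i\}\le2a_i$, and
\[
\lambda^2\{|T^ix-y|<a_i,\ |T^{i'}x-y|<a_{i'}\}\le2\min(a_i,a_{i'})\,\lambda\{x:|T^nx-x|<2\max(a_i,a_{i'})\}.
\]
\end{lemma}

\begin{proof}
For every $z\in[0,1)$ and $a\le\frac14$ we have $a\le\lambda(B(z,a))\le2a$; integrate over $x$ with $z=T^ix$. If both inequalities of the second statement hold, then $z=T^ix$ satisfies $|T^nz-z|<a_i+a_{i'}\le2\max(a_i,a_{i'})$. Since $T^i$ preserves $\lambda$, the set of such $x$ has measure $\lambda\{|T^nx-x|<2\max(a_i,a_{i'})\}$, and for each $x$ the admissible $y$ lie in the smaller of the two balls.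
\end{proof}

So the quantity to control is $\int\lambda\{x:|T_L^nx-x|<\varepsilon\}\,dm(L)$, and the bound wanted is $C\varepsilon$, uniformly in $n$. If the points $x,T_Lx,\dots,T_L^{n-1}x$ visit $I_j$ exactly $n_j$ times, the displacement is
\begin{equation}\label{eq:disp}
T_L^nx-x=\sum_jn_j\delta_j(L),
\end{equation}
a linear form in $L$ whose coefficients are integers of absolute value at most $n$.

For $d=2$ the wanted bound follows by counting these forms. Write $L=(1-\omega,\omega)$, so that $m$ is Lebesgue measure in $\omega\in(0,1)$. The displacement is $n_1\omega-n_2(1-\omega)=n\omega-n_2$. Each value $n_2\in\{1,\dots,n-1\}$ confines $\omega$ to an interval of length $2\varepsilon/n$, and $n_2=0$ and $n_2=n$ each confine it to an interval of length $\varepsilon/n$. The total is $2\varepsilon$.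

For $d\ge3$ this count is too crude. There are about $n^{d-1}$ vectors $(n_j)$, and a slab $|\sum n_j\delta_j|<\varepsilon$ has thickness at least of order $\varepsilon/n$, so adding the slabs gives nothing better than $\varepsilon n^{d-2}$. The slab forgets that $(n_j)$ has to be realized by an orbit. We therefore record more: the order in which the points $x,T_Lx,\dots,T_L^nx$ and the endpoints $u_j$ lie on the line. On each such \emph{type} all gaps between neighboring points are integer linear forms in $(L,x)$. If the orbit segment is evenly spread, the gaps are $O(1/n)$, and this confines $(L,x)$ in all $d+1$ directions. We will see that about $n^d(1+\varepsilon n)$ types are compatible with a near-return and that each has volume of order at most $\min(n^{-d-1},\varepsilon n^{-d})$; the product is of order $\varepsilon$. Orbit segments are not always evenly spread: for a rotation by a small $\omega$, the first $n\ll1/\omega$ points of the orbit of $0$ lie in $[0,n\omega]$. The next two sections quantify how often this happens.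

\section{Rauzy induction as a random path}\label{sec:rauzy}

Let $\Delta^*\subset\Delta$ be the set of $L$ whose coordinates are linearly independent over $\mathbb Q$; it has full measure. For $L\in\Delta^*$ and $\pi$ irreducible, $T_L$ is minimal by Keane's theorem \cite{Keane}: every orbit is dense. We use only the consequence that $T_L$ has no periodic points.

Rauzy induction \cite{Rauzy,Veech} replaces an exchange by its first return map to a shorter interval. Name the intervals by letters of an alphabet $\mathcal A$ with $d$ elements. A \emph{permutation} is now a pair of rows, top and bottom, listing the letters in the order of the intervals before and after the exchange. It is irreducible if for no $j<d$ the first $j$ letters of the two rows form the same set. For $T_L$ we take $\mathcal A=\{1,\dots,d\}$, top row $1,\dots,d$ and bottom row $\pi^{-1}(1),\dots,\pi^{-1}(d)$.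

\subsection*{One step}
Let $S$ be an exchange of $J=[0,|\ell|)$ with an irreducible permutation, rationally independent lengths $\ell=(\ell_\alpha)_{\alpha\in\mathcal A}$ and subintervals $J_\alpha$. The last letters of the two rows are distinct by irreducibility, and their lengths differ. The one with the larger length is the \emph{winner} $w$, the other is the \emph{loser} $l$. The new data are as follows: $\ell_w$ is replaced by $\ell_w-\ell_l$; the row in which $w$ is last is unchanged; in the other row $l$ is moved from the last place to the place just after $w$. In particular, \emph{the winner remains a last letter and takes part in the next step}.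

The new data describe the first return map of $S$ to $J'=[0,|\ell|-\ell_l)$. If $w$ is last in the top row, the piece removed is $S(J_l)$, which is the right end of $J_w$. Put $J'_l=J_l$ and $J'_w=J_w\cap J'$; then $S^2(J'_l)$ is the right end of $S(J_w)$, which places $l$ after $w$ in the bottom row. If $w$ is last in the bottom row, the piece removed is $J_l$, and it is the image of the right end of $J_w$ of length $\ell_l$. Call that right end $J'_l$ and the rest $J'_w$; this places $l$ after $w$ in the top row. In both cases a point of $J'_l$ visits $J_l$ and $J_w$ once each before it returns to $J'$, and a point of $J'_\alpha$ with $\alpha\ne l$ visits only $J_\alpha$.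

With $E_{wl}$ the matrix whose only nonzero entry is a $1$ in row $w$ and column $l$, we have $\ell=(1+E_{wl})\ell'$. This matrix has determinant $1$, so rational independence is preserved. Irreducibility is preserved too. Suppose that after the step the first $j<d$ letters of both rows form the same set. The letter $w$ is last in its row, so it is not in this set. In the other row $w$ therefore stands beyond place $j$, and so does the place where $l$ was inserted. The first $j$ places of both rows were then the same before the step, a contradiction. Hence the step can be repeated forever.

For $d=2$ the permutation never changes and the step subtracts the shorter length from the longer one: this is the subtractive Euclidean algorithm.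

\subsection*{Towers}
Let $L\in\Delta^*$ and $T=T_L$. After $k$ steps (at \emph{stage} $k$) we have a permutation $\pi^{(k)}$, lengths $\ell^{(k)}$, and the first return map $T^{(k)}$ of $T$ to $I^{(k)}=[0,|\ell^{(k)}|)$, with subintervals $I^{(k)}_\alpha$. The permutations that can occur form a finite set $\mathcal R$, the \emph{Rauzy class} of $\pi$. A \emph{path} is a sequence of consecutive steps, each specified by the current permutation and the winner. Its \emph{matrix} is the product, in order, of the matrices $1+E_{wl}$; appending a step adds column $w$ to column $l$. Let $P(k,k')$ be the matrix of the path from stage $k$ to stage $k'\ge k$, and define the \emph{heights} $r^{(k)}_\alpha$ as the column sums of $P(0,k)$. Induction on the number of steps gives the following facts.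
\begin{enumerate}
\item[(T1)] $\ell^{(k)}=P(k,k')\ell^{(k')}$ and $r^{(k')}=P(k,k')^{T}r^{(k)}$. In one step $r_l$ becomes $r_l+r_w$ and the other heights do not change. So all heights start at $1$ and never decrease, and $\max_\alpha r_\alpha$ at most doubles in a step.
\item[(T2)] The return time of $T$ to $I^{(k)}$ equals $r^{(k)}_\alpha$ on $I^{(k)}_\alpha$. The \emph{floors} $T^qI^{(k)}_\alpha$, $0\le q<r^{(k)}_\alpha$, are intervals of length $\ell^{(k)}_\alpha$, and as $\alpha$ and $q$ vary they partition $[0,1)$. Hence $\sum_\alpha r^{(k)}_\alpha\ell^{(k)}_\alpha=1$. The floors with a given $\alpha$ form the \emph{tower} over $\alpha$.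
\item[(T3)] A point of $I^{(k')}_\alpha$ visits $I^{(k)}_\beta$ exactly $P(k,k')_{\beta\alpha}$ times under $T^{(k)}$ before it returns to $I^{(k')}$.
\end{enumerate}
In terms of towers, a step cuts a strip of width $\ell_l$ from the right side of the tower over $w$ and stacks it with the tower over $l$, above it if $w$ is last in the top row and below it otherwise.

\begin{lemma}\label{lem:win}
Start from any irreducible permutation and rationally independent lengths. Then
\begin{enumerate}
\item[(a)] every letter wins infinitely often;
\item[(b)] for every $k$ there is $k'>k$ such that all entries of $P(k,k')$ are positive;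
\item[(c)] $\min_\alpha r^{(k)}_\alpha\to\infty$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $W\ne\emptyset$ be the set of letters that win infinitely often, and suppose $W\ne\mathcal A$. From some stage on only letters of $W$ win. A letter $\beta\notin W$ then has constant length, and each of its losses decreases the total length by $\ell_\beta>0$, so it loses only finitely often. From some stage on, therefore, no letter outside $W$ wins or loses, so none is last in a row. A step moves one letter from the last place of a row to the left and shifts the letters it passes one place to the right. The places of letters outside $W$ are thus nondecreasing in each row, hence constant from some stage $k_0$ on. Suppose that at a stage $k\ge k_0$ some $\alpha\in W$ stands before some $\beta\notin W$ in one of the rows. The letter $\alpha$ could be moved only from the last place, so it stays before $\beta$ and is never last in this row. At a later stage $\alpha$ wins, necessarily as the last letter of the other row. The loser is then inserted in our row just after $\alpha$, hence before $\beta$, and $\beta$ is shifted, a contradiction. So the letters outside $W$ fill the first $d-|W|$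 places of both rows, with $0<d-|W|<d$, which contradicts irreducibility.

(b) Fix $k$ and $\beta$, and let $V_{k'}=\{\alpha:P(k,k')_{\beta\alpha}>0\}$, which contains $\beta$. Since a step adds column $w$ to column $l$, the sets $V_{k'}$ increase, and $w\in V_{k'}$ implies $l\in V_{k'+1}$. Let $V$ be their eventual value and suppose $V\ne\mathcal A$. After stabilization, a winner in $V$ has its loser in $V$. By (a) there is a later step with a winner $w\notin V$, and $w$ takes part in the next step. If the next winner were in $V$, its loser would be $w\notin V$, which is impossible. By induction all later winners lie outside $V$, which contradicts (a) for $\beta$. So every row of $P(k,k')$ is positive for large $k'$.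

(c) If $P$ is positive, then $r^+=P^Tr$ satisfies $\min r^+\ge\sum_\beta r_\beta\ge2\min r$. Apply (b) repeatedly.
\end{proof}

\subsection*{Probabilities}
For a finite path $\gamma$ starting at $\pi$, let the \emph{cylinder} $\Delta_\gamma$ be the set of $L\in\Delta^*$ whose induction begins with $\gamma$. The following formula is Veech's.

\begin{lemma}\label{lem:veech}
If $\gamma$ ends with heights $r$, then $m(\Delta_\gamma)=\prod_\alpha r_\alpha^{-1}$. Hence, conditionally on $\Delta_\gamma$, the next step has winner $w$ and loser $l$ with probability $r_l/(r_l+r_w)$, and a continuation ending with heights $r^+$ has probability $\prod_\alpha r_\alpha/r^+_\alpha$.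
\end{lemma}

\begin{proof}
The inequality $\ell_w>\ell_l$ holds if and only if $\ell=(1+E_{wl})\ell'$ with $\ell'\in\mathbb R^d_{>0}$. By induction, up to a null set the cone over $\Delta_\gamma$ is $P\,\mathbb R^d_{>0}$, where $P$ is the matrix of $\gamma$. Since $|P\ell|=\sum r_\alpha\ell_\alpha$ and $\det P=1$, the part of the cone with $|L|<1$ has the volume of $\{\ell>0:\sum r_\alpha\ell_\alpha<1\}$, which is $1/(d!\prod r_\alpha)$. The cone over all of $\Delta$ contributes $1/d!$.
\end{proof}

So under $m$ the induction is a random path whose transition probabilities depend only on the current permutation and heights: a tall letter is unlikely to beat a short one. All events below that concern the path are countable unions of cylinders. To \emph{stop} at the first stage with some property of the path so far means to decompose into the cylinders of the minimal paths with that property. No path of such a family is an initial segment of another (the family is \emph{prefix-free}), so the cylinders are disjoint and conditional bounds valid on each of them may be multiplied.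

\section{Balanced stages}\label{sec:balanced}

Orbit segments of length about $h$ are evenly spread if at some stage all towers have height comparable to $h$ and width comparable to $1/h$. Heights are determined by the past of the path and widths by its future. To control the widths we require that the path continue in a prescribed way. For each $\pi'\in\mathcal R$ fix a finite path $\gamma_{\pi'}$ from $\pi'$ with positive matrix; it exists by Lemma~\ref{lem:win}(b). Let $E$ be an upper bound for all entries of these finitely many matrices. For $d=2$ one can take a win of letter $1$ followed by a win of letter $2$, with matrix $(1+E_{12})(1+E_{21})=\left(\begin{smallmatrix}2&1\\1&1\end{smallmatrix}\right)$.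

\begin{definition}
Let $K\ge1$. Stage $k$ of $L\in\Delta^*$ is \emph{good of size $h$} if $h=\max r^{(k)}\le K\min r^{(k)}$ and the path after stage $k$ begins with $\gamma_{\pi^{(k)}}$.
\end{definition}

The next lemma, of Kerckhoff type, fixes $K$ and says that from any situation a good stage is reached with definite probability before the heights grow by more than a definite factor.

\begin{lemma}\label{lem:good}
There are $K\ge1$ and $p\in(0,1)$, depending only on $\mathcal R$, such that conditionally on any initial path ending with maximal height $h$, with probability at least $p$ there is at or after that stage a good stage of size at most $Kh$.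
\end{lemma}

The mechanism is visible for $d=2$. Let $r_1=h>r_2$. By Lemma~\ref{lem:veech}, the short letter $2$ wins $j$ times in a row with probability $h/(h+jr_2)$, the ratio of the old to the new value of $r_1$. So the probability that $r_1$ exceeds $2h$ before letter $1$ wins is less than $\frac12$. Otherwise letter $1$ wins while $r_1\in[h,2h]$, and then $r_2$ jumps into $[h,3h]$. A short letter becomes tall by losing to a tall one, and it is unlikely that the tall letters grow much before this happens. For $d\ge3$ we make the letters tall one at a time. Two new things can occur: both last letters may be tall, and short letters may compete with each other.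

\begin{proof}
We prove by induction on $k\in\{1,\dots,d\}$:

\smallskip
\noindent$(\mathrm C_k)$ \emph{There are $K_k\ge1$ and $p_k>0$ such that from any stage with maximal height $h$, with conditional probability at least $p_k$ there is a stage at or after it with all heights at most $K_kh$ and at least $k$ heights at least $h$.}
\smallskip

Statement $(\mathrm C_1)$ holds with $K_1=p_1=1$. Assume $(\mathrm C_k)$ with $k<d$ and stop at the first stage as in $(\mathrm C_k)$. Call the letters with height at least $h$ at this stage \emph{tall} and the others \emph{short}; these names are kept fixed below, and $\mathcal S$ is the set of tall letters. If $|\mathcal S|>k$ there is nothing more to do. Otherwise $\mathcal S$ is a nonempty proper subset of $\mathcal A$.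

\emph{Phase 1: bringing a short letter to the end of a row.} If a last letter is short, this phase is empty. Otherwise let $\pi'$ be the current permutation and run the induction from $\pi'$ with any rationally independent lengths. By Lemma~\ref{lem:win}(a) a short letter eventually wins, so there is a first stage at which a short letter is last, and all earlier steps have tall winner and tall loser. Fix one such path for each pair $(\pi',\mathcal S)$. There are finitely many pairs, so the lengths of these paths are bounded by some $\ell_0$ depending only on $\mathcal R$. Along the path the tall heights stay in $[h,K'h]$ with $K'=2^{\ell_0}K_k$, so each step has conditional probability $r_l/(r_l+r_w)\ge1/(1+K')$, and the path is followed with conditional probability at least $c=(1+K')^{-\ell_0}$. Short heights do not change.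

\emph{Phase 2: making a short letter tall.} Now some last letter is short, tall heights lie in $[h,K'h]$ and short heights are less than $h$. Continue until the first step at which one of the following happens:
\begin{enumerate}
\item[(i)] a short letter loses to a tall letter;
\item[(ii)] a short letter reaches height at least $h$ by losing to a short letter;
\item[(iii)] a tall letter reaches height greater than $2K'h$.
\end{enumerate}
While some last letter is short, a win by a tall letter is event (i), and a win by a short letter keeps a short letter last. So before (i) all winners are short. Since tall letters win eventually, the process stops for every $L\in\Delta^*$.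

We claim that (iii) has conditional probability at most $\frac12$. Let $\eta$ be a path that stops with (iii). All its winners are short, so each step has either two short letters or a short winner and a tall loser. Tall heights change only in steps of the second kind, and such a step has probability $r_l(\text{before})/r_l(\text{after})$. The product of these probabilities telescopes to $\prod_{\alpha\in\mathcal S}r_\alpha(\text{start})/r_\alpha(\text{end})$. One factor is at most $K'h/(2K'h)$ and the others are at most $1$, so the product is at most $\frac12$. For the steps of the first kind, consider the modified random path in which a short letter wins with certainty against a tall one and two short letters compete with the probabilities of Lemma~\ref{lem:veech}. In it a short letter is last at every stage, so it is well defined, and the probability that it begins with $\eta$ is the product of the probabilities of the steps of the first kind. The paths $\eta$ form a prefix-free family, so these products sum to at most $1$. This proves the claim.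

Before the stopping step, short heights are less than $h$ and tall heights lie in $[h,2K'h]$. If we stop with (i), the loser gets a height in $[h,h+2K'h]$; if we stop with (ii), it gets a height in $[h,2h]$. In both cases at least $k+1$ heights are at least $h$ and all are at most $3K'h$. This proves $(\mathrm C_{k+1})$ with $K_{k+1}=3K'$ and $p_{k+1}=cp_k/2$.

Put $K=K_d$. By $(\mathrm C_d)$, with probability at least $p_d$ we reach a stage with all heights $r_\alpha\in[h,Kh]$; stop at the first one, with permutation $\pi'$. After $\gamma_{\pi'}$ the heights would be $r^+_\alpha\le dE\max r\le dEKh$, so $\gamma_{\pi'}$ is followed with conditional probability $\prod r_\alpha/r^+_\alpha\ge(dEK)^{-d}$. Take $p=\frac12p_d(dEK)^{-d}$, the factor $\frac12$ ensuring $p<1$.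
\end{proof}

A good stage of size $h$ controls orbit segments of any length $N\ge2dEh$, and the control deteriorates by the factor $N/h$. We use the best available factor as the measure of imbalance.

\begin{definition}
For an integer $N\ge1$ and $L\in\Delta^*$, the \emph{defect of $L$ at scale $N$} is
\[
D_N(L)=\min\Big(\{N\}\cup\Big\{\frac Nh:\ L\text{ has a good stage of size }h\le\frac{N}{2dE}\Big\}\Big)\in[1,N].
\]
\end{definition}

A large defect $D$ means that no good stage has size between $N/D$ and $N/(2dE)$. This range contains about $\log D$ disjoint windows of bounded ratio, and Lemma~\ref{lem:good} gives a fresh chance $p$ in each.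

\begin{lemma}\label{lem:tail}
There are $C_1,\theta>0$, depending only on $\mathcal R$, such that $m\{D_N>D\}\le C_1D^{-\theta}$ for all integers $N\ge1$ and real $D\ge1$.
\end{lemma}

\begin{proof}
Let $K_*=dEK$, $\theta=-\log(1-p)/\log(2K_*)$ and $C_1=(4K_*)^\theta$. If $D\ge N$ the left side is $0$, and if $D<4K_*$ the right side exceeds $1$. So let $4K_*\le D<N$. Let $s_0$ be the first stage with $\max r\ge N/D$. Given $s_j$, with maximal height $h_j$, let $s_{j+1}$ be the first stage with $\max r>K_*h_j$. These stages exist by Lemma~\ref{lem:win}(c). Since $\max r$ starts at $1<N/D$ and at most doubles in a step, $h_0\le2N/D$ and $h_{j+1}\le2K_*h_j$. Hence $N/D\le h_j\le(2K_*)^j\,2N/D$.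

Let $G_j$ be the event that there is a good stage at or after $s_j$ of size at most $Kh_j$. At such a stage the path $\gamma_{\pi'}$ is completed with heights at most $dE\cdot Kh_j=K_*h_j$, hence before $s_{j+1}$. So $G_j$ is determined by the path up to $s_{j+1}$, and the failure of $G_0,\dots,G_{j-1}$ is a union of cylinders of paths stopped at $s_j$. On each of them $G_j$ fails with conditional probability at most $1-p$ by Lemma~\ref{lem:good}. Therefore $G_0,\dots,G_{J-1}$ all fail with probability at most $(1-p)^J$.

If $G_j$ occurs and $Kh_j\le N/(2dE)$, there is a good stage of size $h$ with $N/D\le h_j\le h\le N/(2dE)$, and then $D_N\le N/h\le D$. The condition $Kh_j\le N/(2dE)$ holds whenever $(2K_*)^j\le D/(4K_*)$, and the number of such $j\ge0$ is at least $\xi=\log(D/(4K_*))/\log(2K_*)$. Hence $m\{D_N>D\}\le(1-p)^\xi=(D/(4K_*))^{-\theta}$.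
\end{proof}

The defect controls both the largest hole and the largest cluster of an orbit segment.

\begin{lemma}\label{lem:spread}
Let $C_2=3dEK$. Let $L\in\Delta^*$, $N\le n\le2N$ integers with $N\ge1$, $x\in[0,1)$, $x_i=T_L^ix$ and $D=D_N(L)$. Then
\begin{enumerate}
\item[(a)] neighboring points of $\{0,1,x_0,\dots,x_n\}$ are at distance at most $C_2D/N$;
\item[(b)] every interval of length $\varepsilon>0$ contains $x_i$ for at most $C_2(D+\varepsilon N)$ indices $i\in\{0,\dots,n\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
If $D=N$, then (a) holds because distances are at most $1$, and (b) holds because $n+1\le3N=3D$. Otherwise $D=N/h$ for a good stage $k$ of size $h\le N/(2dE)$, with heights $r_\alpha\in[h/K,h]$ and lengths $\ell_\alpha$. Let $\ell^+,r^+,I^+$ be the data after $\gamma_{\pi^{(k)}}$ is completed, so that $\ell=P\ell^+$ and $r^+=P^Tr$ with all entries of $P$ in $[1,E]$. Then $|\ell^+|\le\ell_\alpha\le E|\ell^+|$ for all $\alpha$. Inserting this in $\sum r_\alpha\ell_\alpha=1$ gives $1\le dhE|\ell^+|$ and $1\ge d(h/K)|\ell^+|$, hence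
\[
\frac1{dEh}\le\ell_\alpha\le\frac{EK}{h}.
\]

(a) We have $\max r^+\le dEh\le N/2\le n/2$. By (T2) the orbit of $x$ enters $I^+$ within $\max r^+$ steps, say in $I^+_\alpha$, and within $\max r^+$ further steps it climbs the whole tower over $I^+_\alpha$. By (T3), during this climb it visits each $I^{(k)}_\beta$ exactly $P_{\beta\alpha}\ge1$ times, and after each such visit it passes through all floors of the stage-$k$ tower over $\beta$. So every stage-$k$ floor contains some $x_i$ with $0\le i\le n$. A gap longer than twice the maximal floor length would contain the floor through its midpoint. Thus gaps are at most $2EK/h=2EKD/N$.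

(b) An interval of length $\varepsilon$ meets at most $2+dEh\varepsilon$ floors of stage $k$. If $x_i$ and $x_{i'}$ with $i<i'$ lie in the same floor $T^qI^{(k)}_\alpha$, then $T^{-q}x_i\in I_\alpha^{(k)}$ returns to $I^{(k)}$ at time $i'-i$, so $i'-i\ge r_\alpha\ge h/K$. Each floor therefore contains at most $1+nK/h\le1+2KD\le3KD$ of the points. The product is at most $(2+dE\varepsilon N/D)\,3KD=6KD+3dEK\varepsilon N$.
\end{proof}

\section{Types of orbit segments and the return estimate}\label{sec:types}

Fix $n\ge1$. Let $L\in\mathbb R^d_{>0}$ and $x\in[0,|L|)$ be such that the $n+d+2$ points $u_0,\dots,u_d,x_0,\dots,x_n$ are distinct, where $x_i=T_L^ix$. The \emph{type} of $(L,x)$ is the order in which these points lie on the line. It is invariant under scaling $(L,x)\mapsto(sL,sx)$. It determines the index $w_i$ with $x_i\in I_{w_i}$, so on a given type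
\[
x_i=x+\sum_{q<i}\delta_{w_q}(L)\qquad\text{and}\qquad u_j=L_1+\dots+L_j
\]
are fixed linear forms in $(L,x)\in\mathbb R^{d+1}$ with integer coefficients. The differences of neighboring points are the \emph{gap forms} of the type.

There are $(n+d+2)!$ orders, but only polynomially many occur, because $T_L$ acts on the ordered segment as a discrete interval exchange. Put $X=\{x_0,\dots,x_{n-1}\}$, $X'=T_LX=\{x_1,\dots,x_n\}$ and
\[
n_j=|X\cap I_j|,\qquad \rho=\#\{1\le i<n:x_i<x_0\},\qquad \rho'=\#\{1\le i<n:x_i<x_n\}.
\]
The \emph{rank} of a point in a finite set is the number of smaller elements of the set.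

\begin{example}\label{ex:type}
Let $d=3$, $\pi(j)=4-j$, $n=3$, $(n_j)=(1,1,1)$, $\rho=1$, $\rho'=0$. Each interval contains one point of $X$ and the intervals are reversed, so the point of rank $q$ in $X$ goes to the point of rank $2-q$ in $X'$. The point $x_0$ has rank $\rho=1$ in $X$, so $x_1$ has rank $1$ in $X'$. Since $\rho'=0$, the point $x_3$ has rank $0$ in $X'$, so $x_3<x_1<x_2$, and $\rho=1$ gives $x_1<x_0<x_2$. The type is forced:
\[
u_0<x_3<x_1<u_1<x_0<u_2<x_2<u_3 .
\]
It occurs for $L=\frac1{20}(9,4,7)$ and the orbit $\frac{10}{20},\frac8{20},\frac{19}{20},\frac6{20}$. Here $\delta_1=L_2+L_3$, $\delta_2=L_3-L_1$, $\delta_3=-L_1-L_2$, and four of the gap forms are $g_1=x_3-u_0=x-2L_1+2L_3$, $g_2=u_1-x_1=2L_1-L_3-x$, $g_3=x_0-u_1=x-L_1$, $g_4=u_2-x_0=L_1+L_2-x$. They determine the point: $L_3=g_1+g_2$, $L_1=g_1+2g_2+g_3$, $L_2=g_3+g_4$, $x=L_1+g_3$. The change of variables is integral in both directions, so the part of the type where all gaps are at most $\eta$ has volume at most $\eta^4$.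
\end{example}

\begin{lemma}\label{lem:types}
At most $d+3$ types have given values of $(n_1,\dots,n_d)$, $\rho$ and $\rho'$.
\end{lemma}

\begin{proof}
The points of $X\cap I_j$ have the $n_j$ consecutive ranks in $X$ starting at $\sum_{k<j}n_k$, so the rank $q$ of $z\in X$ determines the $j$ with $z\in I_j$. The map $T_L$ preserves order on $I_j$, and the images $T_LI_j$ are ordered by $\pi$. Hence $T_Lz$ has rank
\[
q-\sum_{k<j}n_k+\sum_{\pi(k)<\pi(j)}n_k
\]
in $X'$: the rank of $z$ in $X$ determines the rank of $T_Lz$ in $X'$. To iterate we must convert ranks in $X'$ to ranks in $X$, and this is what $\rho$ and $\rho'$ are for. Let $z\in X\cap X'=\{x_1,\dots,x_{n-1}\}$ have rank $q$ in $X\cap X'$. Then $x_0<z$ if and only if $q\ge\rho$, so $z$ has rank $q+1_{q\ge\rho}$ in $X$. In the same way, $x_n<z$ if and only if $q\ge\rho'$, so $z$ has rank $q+1_{q\ge\rho'}$ in $X'$, and this is a strictly increasing function of $q$. The rank of $z$ in $X'$ thus determines $q$ and the rank of $z$ in $X$.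

The point $x_0$ has rank $\rho$ in $X$, and we obtain successively the ranks in $X$ of $x_1,\dots,x_{n-1}$. Each $u_j$ has exactly $n_1+\dots+n_j$ points of $X$ to its left. So the order on $X\cup\{u_0,\dots,u_d\}$ is determined. The position of $x_n$ relative to $x_1,\dots,x_{n-1}$ is given by $\rho'$. It remains to place $x_n$ relative to the $d+2$ ordered points $x_0,u_0,\dots,u_d$, which can be done in at most $d+3$ ways.
\end{proof}

\begin{proposition}[Return estimate]\label{prop:return}
Let $\kappa=d+2$. There is $C_3\ge1$, depending only on $\mathcal R$, such that for all integers $1\le N\le n\le2N$ and real $D\ge1$, $\varepsilon>0$,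
\[
\int_{\{D_N\le D\}}\lambda\{x:|T_L^nx-x|<\varepsilon\}\,dm(L)\le C_3D^\kappa\varepsilon .
\]
\end{proposition}

\begin{proof}
Let $Y$ be the set of $(L,x)\in\Delta^*\times[0,1)$ with $D_N(L)\le D$, $|x_n-x_0|<\varepsilon$ and $x_0,\dots,x_n\notin\{u_0,\dots,u_{d-1}\}$. The last condition excludes finitely many $x$ for each $L$, so the integral equals $(m\times\lambda)(Y)$. The $x_i$ are distinct because $T_L$ has no periodic points, so every point of $Y$ has a type. The volume bounds will come from integer matrices acting on $\mathbb R^{d+1}$, so we thicken $Y$ to
\[
\widehat Y=\{(sL,sx):(L,x)\in Y,\ 1\le s\le2\}\subset\mathbb R^{d+1}.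
\]
Lebesgue measure on $\mathbb R^d_{>0}$ is $\frac1{(d-1)!}s^{d-1}\,ds\,dm$ in the coordinates $(s,L)\mapsto sL$, and scaling $x$ contributes one more factor $s$. Hence
\[
\operatorname{vol}\widehat Y=\frac1{(d-1)!}\int_1^2s^d\,ds\cdot(m\times\lambda)(Y)\ge\frac{(m\times\lambda)(Y)}{(d-1)!}.
\]

\emph{Number of types.} There are at most $(n+1)^{d-1}\le(2n)^{d-1}$ vectors $(n_j)$ with sum $n$, and at most $n$ values of $\rho$. The number $|\rho-\rho'|$ counts the $x_i$, $1\le i<n$, that lie between $x_0$ and $x_n$. On $Y$ these lie in an interval of length $\varepsilon$, so $|\rho-\rho'|\le C_2(D+\varepsilon N)$ by Lemma~\ref{lem:spread}(b), and given $\rho$ there are at most $2C_2(D+\varepsilon N)+1\le3C_2(D+\varepsilon n)$ values of $\rho'$. By Lemma~\ref{lem:types}, at most $C\,n^d(D+\varepsilon n)$ types occur in $\widehat Y$, with $C=3\cdot2^{d-1}(d+3)C_2$.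

\emph{Volume of one type.} Let $\widehat Y_\tau\ne\emptyset$ be the part of $\widehat Y$ of type $\tau$. By Lemma~\ref{lem:spread}(a) and $s\le2$, the gap forms of $\tau$ take values in $(0,\eta]$ on $\widehat Y_\tau$, where $\eta=2C_2D/N\le4C_2D/n$; inserting the points $u_j$ only subdivides the gaps. Since $u_0=0$ is the leftmost point, each $u_j$ and $x_0=x$ is a sum of gap forms, so the gap forms span the dual space of $\mathbb R^{d+1}$. An integer matrix $\Phi$ with nonzero determinant has $|\det\Phi|\ge1$, so $\operatorname{vol}\widehat Y_\tau\le\operatorname{vol}\Phi(\widehat Y_\tau)$. We use this twice. Taking for the rows of $\Phi$ any $d+1$ independent gap forms gives $\Phi(\widehat Y_\tau)\subset[0,\eta]^{d+1}$. The displacement form $g=x_n-x_0$ has integer coefficients, satisfies $|g|<2\varepsilon$ on $\widehat Y_\tau$, and is not the zero form because $x_n\ne x_0$ there; so it can be completed to a basis by $d$ gap forms, which gives $\Phi(\widehat Y_\tau)\subset(-2\varepsilon,2\varepsilon)\times[0,\eta]^d$. Therefore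
\[
\operatorname{vol}\widehat Y_\tau\le\min\big(\eta^{d+1},\,4\varepsilon\eta^d\big).
\]

\emph{Conclusion.} If $\varepsilon n\ge1$, then $D+\varepsilon n\le2D\varepsilon n$, and the first bound gives
\[
\operatorname{vol}\widehat Y\le Cn^d\cdot2D\varepsilon n\cdot(4C_2D/n)^{d+1}=2C(4C_2)^{d+1}D^{d+2}\varepsilon .
\]
If $\varepsilon n<1$, then $D+\varepsilon n\le2D$, and the second bound gives
\[
\operatorname{vol}\widehat Y\le Cn^d\cdot2D\cdot4\varepsilon(4C_2D/n)^d=8C(4C_2)^dD^{d+1}\varepsilon\le2C(4C_2)^{d+1}D^{d+2}\varepsilon .
\]
Take $C_3=2(d-1)!\,C(4C_2)^{d+1}$.
\end{proof}

The closeness of $x_n$ to $x_0$ is used in two different ways. When $\varepsilon$ is larger than the typical gap $1/n$ it reduces the number of types, and when $\varepsilon$ is smaller it reduces the volume of each type.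

\section{Thinning and the second moment}\label{sec:thin}

The following statement is a finite form of Theorem~\ref{thm:A}; the point is that $c_*$ does not depend on the set of indices.

\begin{proposition}\label{prop:block}
Let $M\subset\Delta$ be measurable with $m(M)>0$. There is $c_*>0$ such that for every finite set $Q$ of positive integers with $a_i>0$ on $Q$ and $1\le A:=\sum_{i\in Q}a_i\le2$,
\[
(m\times\lambda^2)\{(L,x,y):L\in M,\ |T_L^ix-y|<a_i\text{ for some }i\in Q\}\ge c_* .
\]
\end{proposition}

If the return estimate held without the restriction $D_N\le D$, this would follow at once from Lemma~\ref{lem:pairs}. Removing the restriction by Lemma~\ref{lem:tail} gives the bound $C_3D^\kappa\varepsilon+C_1D^{-\theta}$, which at best is of order $\varepsilon^{\sigma}$ with $\sigma=\theta/(\kappa+\theta)<1$. This is not enough: for $J$ radii equal to $1/J$ the pairs would contribute $J^2\cdot J^{-1-\sigma}\to\infty$.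

We can afford to lose a factor on pairs that are close in the sense of the probability weights $\mu_i=a_i/A$. Let $\mu[i,i']$ be the total weight of the indices between $i$ and $i'$, endpoints included. The sum of $\mu_i\mu_{i'}\,\mu[i,i']^{-1/2}$ over all pairs is bounded, so the pair $\{i,i'\}$ tolerates a defect $D_0\,\mu[i,i']^{-1/(2\kappa)}$ at the dyadic scale $2^t$ of $|i-i'|$. What should be done with the $L$ that violate this for some pair? Two examples with equal weights show the issue. If $Q$ consists of $2^s$ consecutive integers, pairs at scale $2^t$ have $\mu[i,i']\le2^{t+1-s}$, and by Lemma~\ref{lem:tail} the violating $L$ have measure at most $C_1D_0^{-\theta}\sum_{t<s}2^{(t+1-s)\theta/(2\kappa)}$, which is small for large $D_0$; these $L$ can be discarded. If $Q=\{2,4,\dots,2^J\}$, the pair $\{2,2^j\}$ has scale $2^{j-1}$ and weight $j/J$, and the same union bound grows linearly in $J$. Here one should keep $L$ and discard indices: all pairs $\{2^i,2^j\}$ with $i<j$ have scale $2^{j-1}$, so it suffices to delete $2^j$ when the defect at that one scale exceeds $D_0$, and each index is deleted with probability at most $C_1D_0^{-\theta}$. The rule that covers all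 cases is to delete, from an offending pair, the index with the lighter neighborhood. An index can be the lighter one only at scales where the weight around it doubles, and this restores the geometric series of the first example.

\begin{proof}
For $S\subset\mathbb R$ let $\mu(S)=\sum_{i\in S\cap Q}\mu_i$, and for $i\in Q$ and integers $s\ge-1$ let $\varphi_i(s)=\mu\{j:|j-i|<2^s\}$, which is nondecreasing in $s$ and lies in $(0,1]$. For $i\ne i'$ in $Q$ put
\[
t(i,i')=\lfloor\log_2|i-i'|\rfloor\ge0,\qquad D(i,i')=D_0\,\mu[i,i']^{-1/(2\kappa)}\ge1,
\]
where $D_0\ge1$ is chosen below. Let $L\in\Delta^*$. Call $\{i,i'\}$ \emph{bad for $L$} if $D_{2^{t(i,i')}}(L)>D(i,i')$. Delete $i\in Q$ if there is $i'\in Q\setminus\{i\}$ such that $\{i,i'\}$ is bad for $L$ and $\varphi_i(t-1)\le\varphi_{i'}(t-1)$ with $t=t(i,i')$. Let $Q_L$ be the set of indices that are not deleted. At least one member of every bad pair is deleted, so \emph{no pair of distinct elements of $Q_L$ is bad for $L$}. For each $i$ the set $\{L:i\notin Q_L\}$ is a finite union of sets $\{D_{2^t}>D\}$, hence measurable.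

\emph{Cost of deletion.} Fix $i\in Q$, and let $\mathcal T_i$ be the finite set of $t$ for which some $i'\in Q\setminus\{i\}$ has $t(i,i')=t$ and $\varphi_i(t-1)\le\varphi_{i'}(t-1)$. For such $i'$ we have $2^t\le|i-i'|<2^{t+1}$. First, this gives $\mu[i,i']\le\varphi_i(t+2)$, so
\begin{equation}\label{eq:deleted}
i\notin Q_L\ \Longrightarrow\ D_{2^t}(L)>D_0\,\varphi_i(t+2)^{-1/(2\kappa)}\ \text{ for some }t\in\mathcal T_i .
\end{equation}
Second, the sets $\{j:|j-i|<2^{t-1}\}$ and $\{j:|j-i'|<2^{t-1}\}$ are disjoint, and both lie in $\{j:|j-i|<2^{t+2}\}$ because $2^{t+1}+2^{t-1}<2^{t+2}$. Hence $\varphi_i(t+2)\ge\varphi_i(t-1)+\varphi_{i'}(t-1)\ge2\varphi_i(t-1)$ for $t\in\mathcal T_i$. If $t<t'$ lie in $\mathcal T_i$ and are congruent mod $3$, then $t'-1\ge t+2$, so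
\[
\varphi_i(t'+2)\ge2\varphi_i(t'-1)\ge2\varphi_i(t+2).
\]
Within each class mod $3$ the values $\varphi_i(t+2)$, listed from the largest $t$ down, are therefore at most $1,\frac12,\frac14,\dots$. By \eqref{eq:deleted} and Lemma~\ref{lem:tail},
\[
m\{L:i\notin Q_L\}\le C_1D_0^{-\theta}\sum_{t\in\mathcal T_i}\varphi_i(t+2)^{\theta/(2\kappa)}\le\frac{3C_1D_0^{-\theta}}{1-2^{-\theta/(2\kappa)}} .
\]
Choose $D_0$, depending only on $\mathcal R$ and $m(M)$, so that the right side is at most $m(M)/2$. Then $m\{L\in M:i\in Q_L\}\ge m(M)/2$ for every $i\in Q$.

\emph{First moment.} On $(M\cap\Delta^*)\times[0,1)^2$, with the measure $m\times\lambda^2$, let $\mathcal N$ be the number of $i\in Q_L$ with $|T_L^ix-y|<a_i$. By Lemma~\ref{lem:pairs},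
\[
\frac{m(M)}2\le\sum_{i\in Q}a_i\,m\{L\in M:i\in Q_L\}\le\int\mathcal N\le2A\le4 .
\]

\emph{Second moment.} Let $i<i'$ in $Q$, $n=i'-i$ and $N=2^{t(i,i')}$, so that $N\le n<2N$. If $i,i'\in Q_L$, then $D_N(L)\le D(i,i')$. Lemma~\ref{lem:pairs} and Proposition~\ref{prop:return} with $\varepsilon=2\max(a_i,a_{i'})$ show that the set where $i,i'\in Q_L$ and both indices are hits has measure at most
\[
2\min(a_i,a_{i'})\cdot C_3D(i,i')^\kappa\cdot2\max(a_i,a_{i'})=4C_3D_0^\kappa A^2\,\mu_i\mu_{i'}\,\mu[i,i']^{-1/2}.
\]
Fix $i$ and put $\sigma_{i'}=\mu\{j:i<j\le i'\}\le\mu[i,i']$. The intervals $[\sigma_{i'}-\mu_{i'},\sigma_{i'}]$, for $i'>i$ in $Q$, have disjoint interiors and lie in $[0,1]$, and $v^{-1/2}\ge\sigma_{i'}^{-1/2}$ on the interval of $i'$. Hence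
\[
\sum_{i'>i}\mu_{i'}\,\mu[i,i']^{-1/2}\le\sum_{i'>i}\mu_{i'}\sigma_{i'}^{-1/2}\le\int_0^1v^{-1/2}\,dv=2 .
\]
Expanding $\mathcal N^2$ into diagonal terms and twice the pairs $i<i'$, and using $\sum\mu_i=1$ and $A\le2$, we get
\[
\int\mathcal N^2\le4+2\cdot4C_3D_0^\kappa A^2\cdot2\le4+64C_3D_0^\kappa .
\]
By the Cauchy--Schwarz inequality, $\{\mathcal N>0\}$ has measure at least $c_*=(m(M)/2)^2/(4+64C_3D_0^\kappa)$, and it is contained in the set of the statement.
\end{proof}

No ordering of the radii was used: the sequence enters only through the weights $\mu_i$ and the product $\min(a_i,a_{i'})\max(a_i,a_{i'})=a_ia_{i'}$.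

\section{Proofs of the theorems}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemma~\ref{lem:norm} we may assume that $(a_i)$ is normalized. Suppose that $M=\{L:\lambda^2(Z_L)=0\}$ has $m(M)>0$. Since $\sum a_i=\infty$ and $a_i\le\frac14$, we can cut the positive integers into consecutive finite blocks on each of which the sum of the $a_i$ lies in $[1,\frac54]$. Discarding the indices with $a_i=0$ gives sets $Q_1,Q_2,\dots$ as in Proposition~\ref{prop:block} with $\min Q_k\to\infty$. Let $U_k$ be the set of $(L,x,y)$ with $L\in M$ and $|T_L^ix-y|<a_i$ for some $i\in Q_k$. The decreasing sets $\bigcup_{k\ge k_0}U_k$ have measure at least $c_*$ in a finite measure space, so their intersection has measure at least $c_*>0$. A point of the intersection has $L\in M$ and $(x,y)\in Z_L$, and the set of such points is null by the definition of $M$ and Fubini's theorem. This is a contradiction.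
\end{proof}

Theorem~\ref{thm:A} gives $\lambda^2(Z_L)>0$ for almost every $L$. To pass to full measure, note that $T_L$ is an isometry near every point other than the $u_j$, so a close approach of the orbit of $x$ to $y$ at time $i$ is an equally close approach of the orbit of $T_Lx$ to $T_Ly$ at the \emph{same} time $i$. Thus $Z_L$ is invariant under $T_L\times T_L$ whatever the order of the radii, and the property needed is ergodicity of this product. Recall that a measure preserving map $T$ of a probability space is \emph{weakly mixing} if and only if $T\times T$ is ergodic. By the theorem of Avila and Forni \cite[Theorem~A]{AF}, if $\pi$ is irreducible and not a rotation, then $T_L$ is weakly mixing for almost every $L$. For rotations $T_L\times T_L$ preserves $y-x\pmod 1$ and is not ergodic, which is why that case was treated separately.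

\begin{proof}[Proof of Theorem~\ref{thm:B}]
If $\sum a_i<\infty$, then $\sum_i\lambda(B(T_L^ix,a_i))\le2\sum a_i<\infty$ for every $L$ and $x$, and the Borel--Cantelli lemma applies. Let $\sum a_i=\infty$ and assume, by Lemma~\ref{lem:norm}, that $(a_i)$ is normalized. By Fubini's theorem it suffices to show that $\lambda^2(Z_L)=1$ for almost every $L$. If $\pi$ is a rotation, this is Proposition~\ref{prop:rot}.

Let $\pi$ not be a rotation, and write $T=T_L$. Let $(x,y)\in Z_L$ with $y\notin\{u_0,\dots,u_{d-1}\}$, so that $y$ is an interior point of some $I_j$. Since $a_i\to0$, for all large $i$ with $|T^ix-y|<a_i$ the point $T^ix$ also lies in $I_j$, and then $|T^i(Tx)-Ty|=|T^ix-y|<a_i$. Hence $(Tx,Ty)\in Z_L$. So $Z_L\subset(T\times T)^{-1}Z_L$ up to a null set, and the two sets have the same measure because $T\times T$ preserves $\lambda^2$; they agree up to a null set. For almost every $L$ the map $T\times T$ is ergodic, so $\lambda^2(Z_L)\in\{0,1\}$, and the value $0$ is excluded for almost every $L$ by the proof of Theorem~\ref{thm:A}, which was carried out for normalized sequences.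
\end{proof}

\begin{thebibliography}{9}

\bibitem{AF} Avila and Forni, \emph{Weak mixing for interval exchange transformations and translation flows}, Ann. of Math. 165 (2007).

\bibitem{Chaika} Jon Chaika, \emph{Shrinking targets for IETs: Extending a theorem of Kurzweil}, arXiv:0910.2694 (2009).

\bibitem{Keane} Keane, Math. Z. (1975).

\bibitem{Rauzy} Rauzy (1979).

\bibitem{Veech} Veech, J. Analyse Math. (1978).

\end{thebibliography}
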